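# Associated primes of local cohomology over a five-dimensional regular local ring

All rings are commutative and Noetherian, and "local ring" includes Noetherian. For an ideal $I$ of $R$ and an $R$-module $M$, $H^j_I(M)$ is the $j$-th right derived functor of $\Gamma_I(M)=\{m\in M: I^nm=0\text{ for some }n\}$. If $I=(g_1,\dots,g_r)$, it is the $j$-th cohomology of the Čech complex $M\to\bigoplus_k M_{g_k}\to\cdots\to M_{g_1\cdots g_r}$; in particular $H^j_I(M)=0$ for $j>r$. Even for finitely generated $M$ these modules are usually not finitely generated, so it is not clear that $\operatorname{Ass}_RH^j_I(M)$ is a finite set.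

## 1. Katzman's polynomial with one variable removed

Two results frame the problem. Marley and Vassilev ("Cofiniteness and associated primes of local cohomology modules", arXiv:math/0209216 (2002)) state as known that if $R$ is regular local with $\dim R\le 4$, then all modules $\operatorname{Ext}^i_R(R/I,H^j_I(M))$ with $M$ finitely generated, hence also all $H^j_I(M)$, have finitely many associated primes. In dimension six this fails. Katzman (J. Algebra 252 (2002) 161–166) shows: if $R$ is the localization of $k[x,y,s,t,u,v]$ at the homogeneous maximal ideal, $k$ a field, and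
$$f=sx^2v^2-(s+t)xyuv+ty^2u^2,$$
then $H^2_{(u,v)}(R/f)$ has infinitely many associated primes. Marley and Vassilev leave dimension five as a question: are there a regular local ring $R$ with $\dim R=5$, an ideal $I$, a finitely generated $M$ and a $j$ with $\operatorname{Ass}_RH^j_I(M)$ infinite?

The first guess is yes. Katzman's polynomial seems to have a variable to spare, since $s$ and $t$ look as if only their ratio matters. So put $s=1$ and test the guess by hand.

**Example 1.** Let $S=k[t][x,y,u,v]$, $I=(u,v)$ and
$$f=x^2v^2-(1+t)xyuv+ty^2u^2=(xv-yu)(xv-tyu).$$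
By the Čech complex, $H^2_I(S)$ is the free $k[t][x,y]$-module on the symbols $u^{-a}v^{-b}$, $a,b\ge1$, where a symbol with an exponent $\geq 0$ counts as $0$. Since $H^3_I=0$, $H:=H^2_I(S/f)=H^2_I(S)/fH^2_I(S)$. Give $x^iy^ju^{-a}v^{-b}$ the indices $n=i+j$, $d=a+b$, $c=i-a$. Everything splits into components indexed by $(n,d,c)$. The component of $H^2_I(S)$ has the $k[t]$-basis
$$\varepsilon_a=x^{a+c}y^{n-a-c}u^{-a}v^{-(d-a)},\qquad 1\le a\le d-1,\quad 0\le a+c\le n .$$
Multiplication by $f$ enters it from the component $(n-2,d+2,c-2)$, with basis $\eta_a=x^{a+c-2}y^{n-a-c}u^{-a}v^{-(d+2-a)}$ for $1\le a\le d+1$, $2-c\le a\le n-c$, and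
$$f\eta_a=\varepsilon_a-(1+t)\varepsilon_{a-1}+t\varepsilon_{a-2}\qquad(\varepsilon_b=0\text{ unless }1\le b\le d-1).$$
Write $\tau_m=1+t+\dots+t^m$, $\tau_{-1}=0$; then $\tau_m=(1+t)\tau_{m-1}-t\tau_{m-2}$ for $m\ge1$.

*Component $(d,d,0)$, $d\ge2$.* The basis is $\varepsilon_1,\dots,\varepsilon_{d-1}$ and the relations come from $\eta_2,\dots,\eta_d$. Those with $a\le d-1$ say $\varepsilon_a=\tau_{a-1}\varepsilon_1$, and the one with $a=d$ then says $\tau_{d-1}\varepsilon_1=0$. So the component of $H$ is $k[t]/(\tau_{d-1})$.

*Component $(d+1,d,1)$.* The relations come from $\eta_1,\dots,\eta_d$. The first says $\varepsilon_1=0$, the next ones $\varepsilon_2=0$, and so on. The component of $H$ is $0$.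

*Component $(d+1,d,0)$.* The relations come from $\eta_2,\dots,\eta_{d+1}$. As before $\varepsilon_a=\tau_{a-1}\varepsilon_1$ and $\tau_{d-1}\varepsilon_1=0$; the last one adds $t\tau_{d-2}\varepsilon_1=0$. Since $\tau_{d-1}-t\tau_{d-2}=1$, the component of $H$ is $0$.

Multiplication by $x,y,u,v$ sends the component $(d,d,0)$ to $(d+1,d,1)$, $(d+1,d,0)$, $(d,d-1,1)$, $(d,d-1,0)$ respectively, all of which vanish in $H$. Hence $H$ contains a copy of $S/(x,y,u,v,\tau_{d-1})$ for each $d\ge2$, and $(x,y,u,v,\pi)\in\operatorname{Ass}_SH$ for each irreducible factor $\pi$ of $\tau_{d-1}$. For $d$ prime to the characteristic, $\tau_{d-1}$ has $d-1$ distinct roots in $\bar k$, so infinitely many $\pi$ occur.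

So the five-variable polynomial ring does carry an infinite set of associated primes. But the guess concerned a *local* ring, and there this example breaks down. The primes just found are distinct maximal ideals of $S$, so a localization $S_{\mathfrak n}$ at a maximal ideal keeps at most one of them. At the origin it keeps none, because $\tau_{d-1}(0)=1$. Keeping $s$ turns the points of the $t$-line into lines through the origin of the $(s,t)$-plane, and that is what the sixth dimension pays for.

Other easy tests also go against the guess. If $I$ is principal, $H^j_I(M)=0$ for $j\ge2$, and $j\le1$ is always harmless (Lemma 2 below). If $I$ is the maximal ideal $\mathfrak m$, then $H^j_I(M)$ is $\mathfrak m$-torsion and $\operatorname{Ass}\subset\{\mathfrak m\}$.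

The example shows the pattern to look for: an infinite set of associated primes in a local ring should come from a *non-local* ring of one dimension less, with infinitely many associated *maximal* ideals. This turns out to be exact, and in local dimension five it leads to non-local dimension four, where there is not enough room. The answer is no.

**Theorem 1.** If $R$ is a regular local ring with $\dim R=5$, then $\operatorname{Ass}_RH^i_I(M)$ is finite for every ideal $I$, every finitely generated $M$ and every $i\ge0$.

**Theorem 2.** Let $B$ be an excellent ring with $\dim B\le4$ such that $B_{\mathfrak q}$ is regular for every non-maximal prime $\mathfrak q$ (e.g. $B$ excellent regular, $\dim B\le 4$). Then $\operatorname{Ass}_BH^i_I(M)$ is finite for all ideals $I$, finitely generated $M$, and $i\ge0$.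

**Theorem 3.**
(a) If $B$ is an excellent ring with $\dim B\le3$, all $\operatorname{Ass}_BH^i_I(M)$ ($M$ finitely generated) are finite.
(b) If $R$ is any Noetherian local ring and $M$ is finitely generated with $\dim M\le4$, all $\operatorname{Ass}_RH^i_I(M)$ are finite.
(c) If $R$ is a Noetherian local ring with $\dim R\le5$ and $\widehat R_{\mathfrak q}$ is regular for every prime $\mathfrak q$ of $\widehat R$ with $\dim\widehat R/\mathfrak q\ge2$, then all $\operatorname{Ass}_RH^i_I(M)$ ($M$ finitely generated) are finite.
(d) The bounds are sharp: $5$ in Theorem 1 cannot be replaced by $6$, nor $4$ in Theorem 2 by $5$, nor $3$ in (a) by $4$, nor $4$ in (b) by $5$.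

There is no assumption on the characteristic, and ramified mixed characteristic is allowed. The result in dimension $\le4$ is not used, and Katzman's example is used only for (d).

## 2. Local cohomology, cofiniteness and cohomological dimension

We use freely that local cohomology commutes with flat base change, $H^i_I(M)\otimes_EE'=H^i_{IE'}(M\otimes_EE')$, that it depends only on $\sqrt I$, and that it may be computed over $E/\mathfrak c$ if $\mathfrak c$ kills $M$. In particular, if $\mathfrak c M=0$ then $H^i_I(M)=H^i_{I+\mathfrak c}(M)$. For $U=\operatorname{Spec}E\setminus V(\mathfrak a)$ and any $E$-module $N$, $H^i(U,\widetilde N)\cong H^{i+1}_{\mathfrak a}(N)$ for $i\ge1$. After base change I write $H^i_I$ for $H^i_{IE'}$.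

**Definition.** An $\mathfrak a$-torsion $E$-module $X$ is *$\mathfrak a$-cofinite* if $\operatorname{Ext}^j_E(E/\mathfrak a,X)$ is finitely generated for all $j$. For example, $X=H^1_{(x)}(k[x])=k[x,x^{-1}]/k[x]$ is $(x)$-cofinite: $\operatorname{Hom}(k,X)=k\cdot x^{-1}$, $\operatorname{Ext}^1(k,X)=X/xX=0$, and the higher Ext vanish.

**Definition.** $\operatorname{cd}(\mathfrak a,E)\le c$ means $H^i_{\mathfrak a}(N)=0$ for all $i>c$ and *all* $E$-modules $N$. For example $\operatorname{cd}(\mathfrak a,E)\le r$ if $\mathfrak a$ has $r$ generators up to radical.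

It is enough to test $N=E$. Suppose $H^i_{\mathfrak a}(E)=0$ for all $i>c$; then the same holds for free modules, as local cohomology commutes with direct sums. The Čech complex gives vanishing for all $N$ and large $i$. If it holds for all $N$ in degree $i+1$, where $i>c$, take $0\to K\to F\to N\to0$ with $F$ free: $0=H^i_{\mathfrak a}(F)\to H^i_{\mathfrak a}(N)\to H^{i+1}_{\mathfrak a}(K)=0$. The condition passes to localizations of $E$, whose modules are $E$-modules.

We also need the following facts.

* **(HL)** Let $(D,\mathfrak n)$ be local of dimension $d$ and $\mathfrak a\subset\mathfrak n$. Grothendieck: $H^i_{\mathfrak a}(N)=0$ for $i>d$ and all $N$. Hartshorne–Lichtenbaum: $H^d_{\mathfrak a}(D)=0$ if and only if $\dim\widehat D/(\mathfrak a\widehat D+\mathfrak p)\ge1$ for all primes $\mathfrak p$ of $\widehat D$ with $\dim\widehat D/\mathfrak p=d$.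
* **(COF)** Bahmanpour–Naghipour (J. Algebra 321 (2009) 1997–2011): if $E$ is a Noetherian ring, not necessarily local, $\dim E/\mathfrak b\le1$ and $N$ is a finitely generated $E$-module, then $H^i_{\mathfrak b}(N)$ is $\mathfrak b$-cofinite for all $i$. (Below, only $\operatorname{Hom}(E/\mathfrak b,-)$ is used.)
* **(EX)** Complete local rings are excellent. Localizations, quotients, étale algebras and henselizations (EGA IV 18.7.6) of excellent rings are excellent. An excellent ring has open regular locus, an excellent domain has finite normalization, and the completion of a normal excellent local ring is normal.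
* Regular local rings are UFDs and Cohen–Macaulay, so that grade equals height in a regular ring. A regular ring is a finite product of domains.

**Lemma 1.** (a) If $X$ is an $\mathfrak a$-torsion $E$-module, then $\operatorname{Ass}X=\operatorname{Ass}\operatorname{Hom}(E/\mathfrak a,X)$; so $\operatorname{Ass}X$ is finite if $\operatorname{Hom}(E/\mathfrak a,X)$ is finitely generated.
(b) Let $E\to E'$ be flat, $E'$ Noetherian, $P\in\operatorname{Ass}_EX$ and $PE'\ne E'$. Then some $P'\in\operatorname{Ass}_{E'}(X\otimes_EE')$ contracts to $P$.
(c) $\operatorname{Ass}_E(X_g)\subset\operatorname{Ass}_EX$ for $g\in E$.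

*Proof.* (a) If $P=\operatorname{ann}(x)$, then $\mathfrak a^nx=0$ for some $n$, so $\mathfrak a^n\subset P$, so $\mathfrak a\subset P$ and $\mathfrak ax=0$. Thus $x$ lies in $(0:_X\mathfrak a)=\operatorname{Hom}(E/\mathfrak a,X)$. The other inclusion is clear.

(b) By flatness $E/P\hookrightarrow X$ gives $0\ne E'/PE'\hookrightarrow X\otimes_EE'$. Let $P'$ be an associated prime of $E'/PE'$. It contains $PE'$. An element of $E\setminus P$ is a nonzerodivisor on $E/P$, hence on $E'/PE'$, hence lies outside $P'$. So $P'\cap E=P$.

(c) If $P=\operatorname{ann}_E(\xi)$ with $0\ne\xi\in X_g$, then $g\notin P$, as $g$ acts bijectively on $X_g$. So $P_g\in\operatorname{Ass}_{E_g}X_g$, which means $P\in\operatorname{Ass}_EX$. $\square$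

The next lemma is the part of the theory that is finite for formal reasons.

**Lemma 2.** Let $N$ be a finitely generated $E$-module. (a) $\operatorname{Ass}H^0_{\mathfrak a}(N)$ and $\operatorname{Ass}H^1_{\mathfrak a}(N)$ are finite. (b) If $H^0_{\mathfrak a}(N)=0$ and $H^1_{\mathfrak a}(N)$ is finitely generated, then $\operatorname{Ass}H^2_{\mathfrak a}(N)$ is finite.

*Proof.* Here is the device. Let $Y$ be any module with $\Gamma_{\mathfrak a}(Y)=0$, let $Q$ be its injective hull and $Y^+=Q/Y$. Since $\Gamma_{\mathfrak a}(Q)\cap Y=0$ and $Y$ is essential in $Q$, $\Gamma_{\mathfrak a}(Q)=0$, and so $\operatorname{Hom}(E/\mathfrak a,Q)=0$. The long exact sequences give, for $i\ge0$,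
$$H^i_{\mathfrak a}(Y^+)\cong H^{i+1}_{\mathfrak a}(Y),\qquad \operatorname{Ext}^i(E/\mathfrak a,Y^+)\cong\operatorname{Ext}^{i+1}(E/\mathfrak a,Y).$$
As $\operatorname{Hom}(E/\mathfrak a,Y^+)=\operatorname{Hom}(E/\mathfrak a,\Gamma_{\mathfrak a}(Y^+))$, we get
$$\operatorname{Hom}(E/\mathfrak a,H^1_{\mathfrak a}(Y))\cong\operatorname{Ext}^1(E/\mathfrak a,Y).\tag{1}$$

(a) $H^0_{\mathfrak a}(N)\subset N$ is finitely generated. A torsion module has no higher local cohomology, so $H^1_{\mathfrak a}(N)=H^1_{\mathfrak a}(N/\Gamma_{\mathfrak a}(N))$. Apply (1) to $Y=N/\Gamma_{\mathfrak a}(N)$: the right side is finitely generated. Use Lemma 1(a).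

(b) Take $Y=N$, $W=\Gamma_{\mathfrak a}(N^+)\cong H^1_{\mathfrak a}(N)$, which is finitely generated, and $N_2=N^+/W$. Then $\Gamma_{\mathfrak a}(N_2)=0$ and $H^1_{\mathfrak a}(N_2)\cong H^1_{\mathfrak a}(N^+)\cong H^2_{\mathfrak a}(N)$. By (1) for $N_2$, $\operatorname{Hom}(E/\mathfrak a,H^2_{\mathfrak a}(N))\cong\operatorname{Ext}^1(E/\mathfrak a,N_2)$. In the exact sequence
$$\operatorname{Ext}^1(E/\mathfrak a,N^+)\to\operatorname{Ext}^1(E/\mathfrak a,N_2)\to\operatorname{Ext}^2(E/\mathfrak a,W)$$
the left term is $\operatorname{Ext}^2(E/\mathfrak a,N)$, so both ends are finitely generated, and so is the middle. Use Lemma 1(a). $\square$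

## 3. An infinite socle, and primes that $B_{\mathfrak q}$ cannot see

The sensible first plan is to continue in the style of Lemma 2: prove that $\operatorname{Hom}(R/I,H^j_I(M))$ is finitely generated. This stops already in dimension four.

**Example 2.** Let $R=k[x,y,u,v]_{(x,y,u,v)}$, $I=(u,v)$, $g=xv-yu$. Use the bookkeeping of Example 1 over $k$ instead of $k[t]$. Multiplication by $g$ enters the component $(n,d,c)$ from $(n-1,d+1,c-1)$, with basis $\eta_a=x^{a+c-1}y^{n-a-c}u^{-a}v^{-(d+1-a)}$ for $1\le a\le d$, $1-c\le a\le n-c$, and $g\eta_a=\varepsilon_a-\varepsilon_{a-1}$.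

* Component $(d-2,d,-1)$, $d\ge2$: basis $\varepsilon_1,\dots,\varepsilon_{d-1}$, relations $\varepsilon_a=\varepsilon_{a-1}$ for $2\le a\le d-1$. The cokernel is $k$.
* Component $(d-1,d,0)$: relations from $\eta_1,\dots,\eta_{d-1}$, that is $\varepsilon_1=0$, $\varepsilon_2=\varepsilon_1,\dots$. The cokernel is $0$.
* Component $(d-1,d,-1)$: relations from $\eta_2,\dots,\eta_d$, the last being $\varepsilon_{d-1}=0$. The cokernel is $0$.

Multiplication by $x,y,u,v$ sends the first kind into components $(d-1,d,0)$, $(d-1,d,-1)$, $(d-2,d-1,0)$, $(d-2,d-1,-1)$, all zero. So $H^2_I(R/g)$ has a one-dimensional piece killed by $x,y,u,v$ for every $d\ge2$, and these survive localization at the origin. Its socle is infinite-dimensional and lies in $\operatorname{Hom}(R/I,H^2_I(R/g))$, which is therefore not finitely generated.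

Here $\dim R/I=2$, just outside the range of (COF). The infinite socle is harmless for $\operatorname{Ass}$, since it contributes one prime, but finite generation is lost.

The second plan is to localize. If $\operatorname{Ass}_BH$ is infinite, Noetherian induction produces a prime $\mathfrak q$ such that $V(\mathfrak q)$ contains infinitely many associated primes and no smaller closed subset does. One then looks at $B_{\mathfrak q}$, which has smaller dimension. But the primes that cause trouble are *larger* than $\mathfrak q$, and $B_{\mathfrak q}$ does not see them. In Example 1, with $\mathfrak q=(x,y,u,v)$, the ring $S_{\mathfrak q}$ is regular local of dimension four, so it has the finiteness property by the quoted result in dimension $\leq 4$, while infinitely many associated primes $(x,y,u,v,\pi)$ lie in $V(\mathfrak q)$. What is needed at $\mathfrak q$ is a statement that holds on a whole *neighborhood* of $\mathfrak q$.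

Three kinds of statements will do: vanishing because $\operatorname{cd}\le1$ (this spreads from $B_{\mathfrak q}$ to a neighborhood, Lemma 6); finite generation from (COF) when a closed set of dimension $\le1$ is involved; and Lemma 2, valid over any ring. The proof arranges that at each relevant $\mathfrak q$ these suffice. Two savings of dimension make it possible: from local dimension $5$ to non-local dimension $4$ (Section 4), and from there to non-maximal primes $\mathfrak q$, where $\dim B_{\mathfrak q}\le3$ (Section 5).

## 4. From a local ring to a non-local ring of smaller dimension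

This section makes the pattern seen in Example 1 exact: infinitely many associated primes of a local ring can be turned into the maximal ideals of a localization of $\widehat R$.

**Lemma 3 (countable prime avoidance; Burch, Sharp–Vámos).** In a complete local ring $(C,\mathfrak m)$, an ideal $\mathfrak a$ contained in a countable union of primes $P_n$ is contained in one of them.

*Proof.* $\mathfrak a$ and all $P_n$ are closed in the complete metric space $C$ ($\mathfrak m$-adic topology). So $\mathfrak a$ is a complete metric space covered by the closed subsets $\mathfrak a\cap P_n$. By Baire, some $\mathfrak a\cap P_n$ contains $a+(\mathfrak a\cap\mathfrak m^k)$ with $a\in\mathfrak a\cap P_n$. Subtracting $a$, $\mathfrak a\mathfrak m^k\subset\mathfrak a\cap\mathfrak m^k\subset P_n$. So $\mathfrak a\subset P_n$, or $\mathfrak m\subset P_n$; in the latter case $P_n=\mathfrak m\supset\mathfrak a$, since $\mathfrak a$ is proper ($1$ lies in no $P_n$). $\square$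

**Lemma 4.** Let $R$ be local, $M$ finitely generated, and $\operatorname{Ass}_RH^i_I(M)$ infinite. Let $C$ be $\widehat R$ or $\widehat R/\operatorname{Ann}\widehat M$. Then there are $c\ge1$ and a localization $B=S^{-1}C$, which is an excellent ring with infinitely many maximal ideals $S^{-1}P_n$ $(n\in\mathbb N)$ and no others, where $\dim C/P_n=c$ for all $n$ (so $\dim B\le\dim C-c$), and $\operatorname{Ass}_BH^i_{IB}(S^{-1}\widehat M)$ is infinite.

*Proof.* $R\to\widehat R$ is faithfully flat, so $P\widehat R\ne\widehat R$ for every prime $P$. By Lemma 1(b) every $P\in\operatorname{Ass}_RH^i_I(M)$ is a contraction of an associated prime of $H^i_I(M)\otimes\widehat R=H^i_I(\widehat M)$. So $\operatorname{Ass}_{\widehat R}H^i_I(\widehat M)$ is infinite, and it may be computed over $C$.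

For these primes $\dim C/P$ takes only the values $0,\dots,\dim C$, and the value $0$ only once. Hence there are $c\ge1$ and countably infinitely many distinct associated primes $P_n$ in $C$ with $\dim C/P_n=c$. There are no inclusions among them. Put $S=C\setminus\bigcup_nP_n$, a multiplicative set. A prime of $C$ disjoint from $S$ lies in $\bigcup_nP_n$, hence in some $P_n$ by Lemma 3. So the maximal ideals of $B=S^{-1}C$ are exactly the $S^{-1}P_n$, and $\dim B=\sup_n\operatorname{ht}P_n\le\dim C-c$. By (EX), $B$ is excellent. All $S^{-1}P_n$ are associated primes of $S^{-1}H^i_I(\widehat M)=H^i_{IB}(S^{-1}\widehat M)$. $\square$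

**Proof of Theorem 1 from Theorem 2.** If $\operatorname{Ass}_RH^i_I(M)$ were infinite, Lemma 4 with $C=\widehat R$, regular of dimension $5$, would give an excellent regular ring $B$ with $\dim B\le4$ and $\operatorname{Ass}_BH^i_{IB}(S^{-1}\widehat M)$ infinite, against Theorem 2. $\square$

The price is that $B$ has infinitely many maximal ideals, so from now on no finiteness argument may use that the ring is local.

## 5. Étale neighborhoods and a minimal closed set

**Definition.** An *étale neighborhood* $(B',\mathfrak q')$ of $(B,\mathfrak q)$ is an étale $B$-algebra $B'$ with a prime $\mathfrak q'$ over $\mathfrak q$ and $\kappa(\mathfrak q)=\kappa(\mathfrak q')$. For example $(B_s,\mathfrak qB_s)$ with $s\notin\mathfrak q$ is one. If $k$ is a field of characteristic $\ne2$, $B=k[x]$ and $\mathfrak q=(x)$, then $B'=k[x,\sigma]_\sigma/(\sigma^2-1-x)$ with $\mathfrak q'=(x,\sigma-1)$ is one; it contains a square root of $1+x$.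

The following are standard.

* **(ET)** The henselization $B^h$ of $B_{\mathfrak q}$ is the filtered colimit of all étale neighborhoods $B'$. The map $B'_{\mathfrak q'}\to B^h$ is faithfully flat and induces an isomorphism on completions. $B^h$ has maximal ideal $\mathfrak qB^h$, which contracts to $\mathfrak q'$ in $B'$; it has dimension $\dim B_{\mathfrak q}$, and it is regular if $B_{\mathfrak q}$ is. Localizing $B'$ at some $s\notin\mathfrak q'$ ("shrinking"), or taking an étale neighborhood of $(B',\mathfrak q')$, gives étale neighborhoods of $(B,\mathfrak q)$. The image of $\operatorname{Spec}B'\to\operatorname{Spec}B$ is open, and the fibers are discrete.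

Three consequences are used constantly. Finitely many elements of $B^h$, hence generators of finitely many ideals, come from some $B'$. If $Y$ is a finitely generated $B'$-module with $Y\otimes_{B'}B^h=0$, then $Y_{\mathfrak q'}=0$ by faithful flatness, so $Y=0$ after shrinking; applied to $Y=(\mathfrak a+\mathfrak b)/\mathfrak b$, this says that an inclusion $\mathfrak aB^h\subset\mathfrak bB^h$ gives $\mathfrak a\subset\mathfrak b$ in $B'$ after shrinking. Finally, as fibers are discrete, strict chains of primes of $B'$ contract to strict chains, so $\dim B'/\mathfrak qB'\le\dim B/\mathfrak q$.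

The next lemma gains the second dimension: only non-maximal primes have to be examined.

**Lemma 5.** Let $H$ be a $B$-module. Suppose every non-maximal prime $\mathfrak q$ has an étale neighborhood $(B',\mathfrak q')$ with $\operatorname{Ass}_{B'}(H\otimes_BB')$ finite. Then $\operatorname{Ass}_BH$ is finite.

*Proof.* Suppose $\Sigma=\operatorname{Ass}_BH$ is infinite. As $\operatorname{Spec}B$ is a Noetherian space, there is a closed set $Z$ minimal among those containing infinitely many elements of $\Sigma$. If $Z$ were a union of two smaller closed sets, one of them would contain infinitely many; so $Z$ is irreducible, $Z=V(\mathfrak q)$, and $\mathfrak q$ is not maximal because $Z$ is infinite. Take $(B',\mathfrak q')$ as in the hypothesis and let $O\ni\mathfrak q$ be the open image of $\operatorname{Spec}B'$. The closed set $Z\setminus O$ is smaller than $Z$, so it contains only finitely many elements of $\Sigma$. Thus infinitely many $P\in\Sigma$ lie in $Z\cap O$. For these $PB'\ne B'$, and Lemma 1(b) gives a prime in $\operatorname{Ass}_{B'}(H\otimes_BB')$ over each. So that set is infinite, a contradiction.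 $\square$

## 6. Cohomological dimension one, from the henselization to a neighborhood

First, $\operatorname{cd}\le1$ is an open condition. The reason is that it means the open set $\operatorname{Spec}E\setminus V(\mathfrak a)$ is affine, and affineness is expressed by a single equation.

**Lemma 6.** Let $\mathfrak a=(g_1,\dots,g_r)\subset E$ and let $Q$ be a prime with $\operatorname{cd}(\mathfrak aE_Q,E_Q)\le1$. Then there is $s\in E\setminus Q$ with $\operatorname{cd}(\mathfrak aE_s,E_s)\le1$.

*Proof.* Let $U=\operatorname{Spec}E\setminus V(\mathfrak a)$ and $G=\Gamma(U,\mathcal O)$, and let $U_Q,U_s$ be the base changes to $E_Q,E_s$. By flat base change $\Gamma(U_Q,\mathcal O)=G_Q$ and $\Gamma(U_s,\mathcal O)=G_s$. A quasi-coherent sheaf on $U_Q$ is the restriction of $\widetilde N$ for some $E_Q$-module $N$, and its $H^1$ is $H^2_{\mathfrak a}(N)=0$. By Serre's criterion $U_Q$ is affine. The $D(g_k)$ cover $U_Q=\operatorname{Spec}G_Q$, so $1=\sum g_kh_k$ with $h_k\in G_Q$. For a suitable $s\notin Q$ the $h_k$ come from $G_s$ and the equation holds in $G_s$. Now the sets $(U_s)_{g_k}=D(g_k)\subset\operatorname{Spec}E_s$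 are affine and the $g_k$ generate the unit ideal of $\Gamma(U_s,\mathcal O)$, so $U_s$ is affine (Hartshorne, *Algebraic Geometry*, Ex. II.2.17). Hence $H^i_{\mathfrak a}(N)=H^{i-1}(U_s,\widetilde N)=0$ for $i\ge2$ and all $E_s$-modules $N$. $\square$

Next, a criterion for $\operatorname{cd}\le1$ in local dimension two.

**Lemma 7.** Let $(D,\mathfrak n)$ be local and $\mathfrak a\subset\mathfrak n$. Then $\operatorname{cd}(\mathfrak a,D)\le1$ if $\dim D\le1$, or if $\dim D=2$, $\widehat D$ is a domain and $\mathfrak a$ is not $\mathfrak n$-primary.

*Proof.* The first case is Grothendieck vanishing. In the second, $\mathfrak p=0$ is the only prime of $\widehat D$ with $\dim\widehat D/\mathfrak p=2$, and $\dim\widehat D/\mathfrak a\widehat D=\dim D/\mathfrak a\ge1$. So $H^2_{\mathfrak a}(D)=0$ by (HL), and $H^i_{\mathfrak a}(D)=0$ for $i\ge3$. $\square$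

It is not enough that $D$ itself is a domain.

**Example 3.** Let $\operatorname{char}k\ne2$, $D=\bigl(k[x,y,z]/(y^2-x^2-x^3)\bigr)_{(x,y,z)}$ and $\mathfrak a=(x-z^2-2z,\;y-x(z+1))$. $D$ is a two-dimensional domain, because $1+x$ is not a square in $k(x)$. Modulo $\mathfrak a$ we have $1+x=(1+z)^2$ and $y^2=x^2(1+z)^2=x^2(1+x)$ automatically, so $D/\mathfrak a=k[z]_{(z)}$ and $\mathfrak a$ is not primary to the maximal ideal. In $\widehat D$ put $\sigma=\sqrt{1+x}=1+\cdots$. On the branch $\mathfrak p=(y+x\sigma)$, $\mathfrak a$ contains $y-x(z+1)\equiv-x(\sigma+z+1)$. As $\sigma+z+1$ has constant term $2$, it is a unit, so $x\in\mathfrak a\widehat D+\mathfrak p$. Then $y$ and $z(z+2)$ lie in it too, hence $z$. So $\dim\widehat D/(\mathfrak a\widehat D+\mathfrak p)=0$, and by (HL) $H^2_{\mathfrak a}(D)\ne0$.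

Shrinking in the Zariski sense never separates the two branches, but adjoining $\sigma$ does. In the henselization all branches are separated:

**Lemma 8.** If $D$ is an excellent henselian local domain, then $\widehat D$ is a domain.

*Proof.* The normalization $D^\nu$ is finite over $D$. As $D$ is henselian, $D^\nu$ is a product of local rings; being a domain, it is local. It is normal and excellent, so its completion $\widehat{D^\nu}=D^\nu\otimes_D\widehat D$ is normal and local, hence a domain. By flatness $\widehat D\subset\widehat{D^\nu}$. $\square$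

## 7. Splitting a module of dimension at most two

This is the central device. On an étale neighborhood a module $T$ with $\dim T_{\mathfrak q}\le2$ is cut into two parts. On the branches where Lemma 7 applies, cohomology vanishes in degrees $\ge2$. On the other two-dimensional branches $I$ cuts out only $\mathfrak q$, so (COF) applies.

**Lemma 9.** Let $B$ be excellent, $\mathfrak q$ a prime, $I\subset\mathfrak q$, and $T$ a finitely generated $B$-module with $\dim T_{\mathfrak q}\le2$. If $\dim T_{\mathfrak q}=2$, assume $\dim B/\mathfrak q\le1$. Then there are an étale neighborhood $(B',\mathfrak q')$, a submodule $T_1\subset T':=T\otimes_BB'$ and an ideal $\mathfrak b\supset IB'$ such that $H^i_I(T_1)=0$ for all $i\ge2$ and, with $T_2:=T'/T_1$, all $H^i_I(T_2)$ are $\mathfrak b$-torsion and $\mathfrak b$-cofinite.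

*Proof.* If $T_{\mathfrak q}=0$, shrink so that $T=0$. Otherwise proceed as follows.

**Step 1: sort the branches and bring them down to $B'$.** Let $\mathfrak h_1,\dots,\mathfrak h_r$ be the minimal primes of the support of $T\otimes_BB^h$; then $\dim B^h/\mathfrak h_k\le\dim T_{\mathfrak q}\le2$. Let $K_2$ be the set of $k$ with $\dim B^h/\mathfrak h_k=2$ and $\sqrt{IB^h+\mathfrak h_k}=\mathfrak qB^h$, and $K_1$ the set of the other $k$. Choose $N$ with $(\prod_k\mathfrak h_k)^N(T\otimes_BB^h)=0$ and $\mathfrak q^NB^h\subset IB^h+\mathfrak h_k$ for $k\in K_2$. By (ET) there are $(B',\mathfrak q')$ and ideals $\mathfrak h'_k$ of $B'$ with $\mathfrak h'_kB^h=\mathfrak h_k$ such that, with $\mathfrak c'=\prod_{K_1}\mathfrak h'_k$ and $\mathfrak d'=\prod_{K_2}\mathfrak h'_k$ (empty products being $B'$),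
$$(\mathfrak c'\mathfrak d')^NT'=0,\qquad\mathfrak q^NB'\subset IB'+\mathfrak h'_k\quad(k\in K_2).\tag{2}$$
Moreover $\mathfrak h'_k\subset\mathfrak q'$, as $\mathfrak h_k\subset\mathfrak qB^h$ and $\mathfrak qB^h$ contracts to $\mathfrak q'$.

**Step 2: get $\operatorname{cd}\le1$ on the branches in $K_1$.** Let $k\in K_1$ and $D=(B'/\mathfrak h'_k)_{\mathfrak q'}$. As $B'_{\mathfrak q'}$ and $B^h$ have the same completion, $\widehat D$ is the completion of $B^h/\mathfrak h_k$. This is an excellent henselian local domain, so $\widehat D$ is a domain by Lemma 8, of dimension $\dim B^h/\mathfrak h_k\le2$. If the dimension is $2$, then $ID$ is not primary to the maximal ideal; otherwise $IB^h+\mathfrak h_k$ would be $\mathfrak qB^h$-primary and $k\in K_2$. By Lemma 7, $\operatorname{cd}(ID,D)\le1$. By Lemma 6, applied to $B'/\mathfrak h'_k$, after shrinking $B'$ we have $\operatorname{cd}(I,B'/\mathfrak h'_k)\le1$. Do this for all $k\in K_1$; relations (2) persist.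

**Step 3: define $T_1$ and see that its cohomology vanishes.** Put $T_1=\mathfrak d'^NT'$. By (2) it is killed by $\mathfrak c'^N$, a product of ideals $\mathfrak h'_k$ with $k\in K_1$. Multiplying by these ideals one after another gives a finite filtration of $T_1$ whose factors are each killed by some $\mathfrak h'_k$, $k\in K_1$. The factors have $H^i_I=0$ for $i\ge2$, hence so does $T_1$. (If $K_1=\emptyset$, then $T_1=0$.)

**Step 4: show that the quotient is cofinite.** Put $\mathfrak b=IB'+\mathfrak d'^N$. As $\mathfrak d'^N$ kills $T_2=T'/T_1$, $H^i_I(T_2)=H^i_{\mathfrak b}(T_2)$, which is $\mathfrak b$-torsion. If $K_2=\emptyset$, then $T_2=0$. If $K_2\ne\emptyset$, then $\dim T_{\mathfrak q}=2$, so $\dim B/\mathfrak q\le1$ by assumption. By (2), $V(\mathfrak b)=\bigcup_{K_2}V(IB'+\mathfrak h'_k)\subset V(\mathfrak qB')$, so $\dim B'/\mathfrak b\le\dim B'/\mathfrak qB'\le\dim B/\mathfrak q\le1$, and (COF) applies. $\square$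

**Example 4.** Let $\operatorname{char}k\ne2$, $B=k[x,y,z,w]$, $\mathfrak q=(x,y,z)$, so $\dim B/\mathfrak q=1$; let $T=B/(y^2-x^2-x^3)$ and $I=(x-z^2-2z,\,y-x(z+1))$, as in Example 3. Adjoin $\sigma$ with $\sigma^2=1+x$, take $\mathfrak q'=(x,y,z,\sigma-1)$, and invert $\sigma$, $\sigma+z+1$ and $z+2$. The branches are $y-x\sigma$ and $y+x\sigma$. On the first, $x-z^2-2z=\sigma^2-(z+1)^2=(\sigma-z-1)(\sigma+z+1)$ and $y-x(z+1)=x(\sigma-z-1)$, so $I$ becomes principal and $\operatorname{cd}\le1$. On the second, the computation of Example 3 gives $I+(y+x\sigma)=(x,y,z)=\mathfrak qB'$. So $T_1=(y+x\sigma)T'\cong B'/(y-x\sigma)$, $T_2=B'/(y+x\sigma)$ and $\mathfrak b=\mathfrak qB'$.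

## 8. Proof of Theorem 2

**Step 1: reduce to a regular domain around a non-maximal prime.** By Lemma 2(a) let $i\ge2$. By Lemma 5 it suffices to find, for each non-maximal prime $\mathfrak q$ of $B$, an étale neighborhood over which the base change of $H^i_I(M)$ has finitely many associated primes. If $I\not\subset\mathfrak q$, invert an element of $I\setminus\mathfrak q$; the module becomes $0$. So let $I\subset\mathfrak q$. As $B_{\mathfrak q}$ is regular and the regular locus is open, we may shrink so that $B$ is a regular domain. Put $d=\dim B_{\mathfrak q}$. Since $\mathfrak q$ was not maximal in the original ring, of dimension $\le4$, we have $d\le3$; and if $d=3$ then $\dim B/\mathfrak q\le1$. Shrinking preserves $d$ and does not increase $\dim B/\mathfrak q$. If $I=0$ there is nothing to prove.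

**Step 2: dispose of $d\le1$.** By Lemma 7, $\operatorname{cd}(IB_{\mathfrak q},B_{\mathfrak q})\le1$, and by Lemma 6, after shrinking, $H^i_I(M)=0$ for $i\ge2$. From now on $d\in\{2,3\}$.

**Step 3: reduce to $\operatorname{ht}I\ge2$, by removing the divisorial part of $I$.** $B_{\mathfrak q}$ is a UFD, so its height-one primes are principal, and
$$\sqrt{IB_{\mathfrak q}}=gB_{\mathfrak q}\cap J_0,$$
where $g$ is the product of generators of the height-one minimal primes of $IB_{\mathfrak q}$ and $J_0$ is the intersection of the minimal primes of height $\ge2$ (the unit ideal if there are none). Let $J\subset B$ be the intersection of the contractions of the latter. Then $JB_{\mathfrak q}=J_0$, and either $J=B$, or $J\subset\mathfrak q$ and $\operatorname{ht}J\ge2$. After shrinking, $g\in B$; and $\sqrt I$ and $\sqrt{gJ}$ agree at $\mathfrak q$, hence after further shrinking they are equal, so $V(I)=V(g)\cup V(J)$. The complement of $V(I)$ is $\operatorname{Spec}B_g\setminus V(JB_g)$, so for $i\ge2$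
$$H^i_I(M)\cong H^{i-1}(\operatorname{Spec}B\setminus V(I),\widetilde M)=H^{i-1}(\operatorname{Spec}B_g\setminus V(JB_g),\widetilde{M_g})\cong H^i_J(M)_g.$$
The same holds after étale base change. If $J=B$, the right side is $0$ and we are done. Otherwise, by Lemma 1(c), an étale neighborhood that works for $J$ works for $I$. So we may replace $I$ by $J$ and assume $I\subset\mathfrak q$ and $\operatorname{grade}(I,B)=\operatorname{ht}I\ge2$. By flat base change,
$$H^0_I(B')=H^1_I(B')=0\quad\text{for every étale neighborhood }B'.\tag{3}$$

**Step 4: the case $i=2$, by separating torsion.** For torsion-free modules Lemma 2(b) will apply, and the torsion submodule has smaller dimension, so Lemma 9 will apply. Let $T$ be the torsion submodule of $M$. The finitely generated torsion-free module $M/T$ over the domain $B$ embeds in a finitely generated free module $F$; put $C=F/(M/T)$. A nonzero element of $B$ kills $T$, so $\dim T_{\mathfrak q}\le d-1\le2$, and $\dim T_{\mathfrak q}=2$ forces $d=3$, hence $\dim B/\mathfrak q\le1$. Lemma 9 gives $B'$, $T_1\subset T'$, $T_2$, $\mathfrak b$. Put $L=M\otimes_BB'$ and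 $\bar M=L/T'=(M/T)\otimes_BB'$.

By (3), $H^0_I(F\otimes B')=H^1_I(F\otimes B')=0$. So $0\to\bar M\to F\otimes B'\to C\otimes B'\to0$ gives $H^0_I(\bar M)=0$ and $H^1_I(\bar M)\cong H^0_I(C\otimes B')$, which is finitely generated. By Lemma 2(b), $\operatorname{Ass}H^2_I(\bar M)$ is finite.

Since $H^2_I(T_1)=H^3_I(T_1)=0$, $H^2_I(L)\cong H^2_I(L/T_1)$. The sequence $0\to T_2\to L/T_1\to\bar M\to0$ gives
$$H^1_I(\bar M)\xrightarrow{\ \delta\ }H^2_I(T_2)\to H^2_I(L/T_1)\to H^2_I(\bar M).$$
Let $X=\operatorname{coker}\delta$, a $\mathfrak b$-torsion module. From $0\to\operatorname{im}\delta\to H^2_I(T_2)\to X\to0$ we get the exact sequence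
$$\operatorname{Hom}(B'/\mathfrak b,H^2_I(T_2))\to\operatorname{Hom}(B'/\mathfrak b,X)\to\operatorname{Ext}^1(B'/\mathfrak b,\operatorname{im}\delta).$$
The left term is finitely generated by cofiniteness, the right one because $\operatorname{im}\delta$ is finitely generated, as a quotient of $H^1_I(\bar M)$. So $\operatorname{Hom}(B'/\mathfrak b,X)$ is finitely generated and $\operatorname{Ass}X$ is finite by Lemma 1(a). Hence $\operatorname{Ass}_{B'}H^2_I(L)\subset\operatorname{Ass}X\cup\operatorname{Ass}H^2_I(\bar M)$ is finite.

**Step 5: the case $i\ge3$, $d=2$, where everything vanishes.** As $\operatorname{ht}I\ge2$, $IB_{\mathfrak q}$ is $\mathfrak qB_{\mathfrak q}$-primary. After shrinking, $\sqrt I=\mathfrak q$ and $\mathfrak q$ is generated by two elements, because $B_{\mathfrak q}$ is regular of dimension $2$. So $H^i_I(M)=0$ for $i\ge3$.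

**Step 6: the case $i\ge3$, $d=3$, $IB_{\mathfrak q}$ primary to $\mathfrak qB_{\mathfrak q}$, by cofiniteness.** After shrinking, $V(I)=V(\mathfrak q)$, so $\dim B/I\le1$. By (COF), $\operatorname{Hom}(B/I,H^i_I(M))$ is finitely generated, and $\operatorname{Ass}H^i_I(M)$ is finite by Lemma 1(a).

**Step 7: the case $i\ge3$, $d=3$, $IB_{\mathfrak q}$ not primary to $\mathfrak qB_{\mathfrak q}$, by proving $\operatorname{cd}\le2$ on a neighborhood.** The plan is to find $f\in\sqrt I$ such that $\operatorname{cd}\le1$ modulo each prime factor of $f$. Then $f$ is both injective and locally nilpotent on $H^i_I$.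

$B^h$ is a three-dimensional regular local ring, hence a UFD. By flatness $IB^h$ has grade, hence height, $\ge2$, and it is not primary to the maximal ideal. So the maximal ideal is not a minimal prime of $IB^h$, and all minimal primes $\mathfrak p_1,\dots,\mathfrak p_m$ ($m\ge1$) have height $2$. Factoring a nonzero element of $\mathfrak p_j$ gives a prime element $f_j\in\mathfrak p_j$. Put $f=\prod f_j\in\bigcap\mathfrak p_j=\sqrt{IB^h}$. Choose $(B',\mathfrak q')$ such that the $f_j$ come from $B'$ and $f^N\in IB'$ for some $N$. As $B'$ is regular, we may shrink so that $B'$ is a domain. There $f\ne0$, since its image in $B^h$ is nonzero.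

The local ring $D_j=(B'/f_j)_{\mathfrak q'}$ has dimension $2$. Its completion is that of $B^h/f_j$, an excellent henselian local domain, hence is a domain by Lemma 8. $ID_j$ is not primary to the maximal ideal, because $IB^h+f_jB^h\subset\mathfrak p_j$ and $\operatorname{ht}\mathfrak p_j=2<3$. By Lemmas 7 and 6, after shrinking, $\operatorname{cd}(I,B'/f_j)\le1$ for all $j$.

The chain $B'\supset f_1B'\supset f_1f_2B'\supset\cdots\supset fB'$ has factors isomorphic to $B'/f_j$, as $B'$ is a domain. So $H^i_I(B'/f)=0$ for $i\ge2$. Now let $i\ge3$. The sequence $0\to B'\xrightarrow{f}B'\to B'/f\to0$ gives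
$$0=H^{i-1}_I(B'/f)\to H^i_I(B')\xrightarrow{\ f\ }H^i_I(B'),$$
so $f$ acts injectively. But every element of $H^i_I(B')$ is killed by a power of $I$, hence by a power of $f$. So $H^i_I(B')=0$ for $i\ge3$, i.e. $\operatorname{cd}(I,B')\le2$, and $H^i_I(M\otimes_BB')=0$ for $i\ge3$.

All cases are covered, which proves Theorem 2, and with Section 4 also Theorem 1. $\blacksquare$

## 9. Singular rings, small modules, and sharpness

Theorem 3 comes from the same lemmas. In dimension three Lemma 9 alone suffices and no regularity is needed.

**Proof of Theorem 3(a).** By Lemma 2(a) let $i\ge2$, and by Lemma 5 consider a non-maximal prime $\mathfrak q$. If $I\not\subset\mathfrak q$, shrink as before; so let $I\subset\mathfrak q$. Then $\dim M_{\mathfrak q}\le\dim B_{\mathfrak q}\le2$, and if $\dim M_{\mathfrak q}=2$, then $\dim B/\mathfrak q\le1$. Lemma 9 with $T=M$ gives $T_1\subset M\otimes_BB'$ with $H^i_I(T_1)=0$ for all $i\ge2$. So for $i\ge2$, $H^i_I(M\otimes_BB')\cong H^i_I(T_2)$, which is $\mathfrak b$-torsion and $\mathfrak b$-cofinite; by Lemma 1(a) it has finitely many associated primes. $\square$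

**Proof of Theorem 3(b).** If some $\operatorname{Ass}_RH^i_I(M)$ were infinite, Lemma 4 with $C=\widehat R/\operatorname{Ann}\widehat M$, where $\dim C=\dim M\le4$, would give an excellent ring $B$ with $\dim B\le3$ and $\operatorname{Ass}_BH^i_{IB}(S^{-1}\widehat M)$ infinite, against (a). $\square$

**Proof of Theorem 3(c).** If some $\operatorname{Ass}_RH^i_I(M)$ were infinite, apply Lemma 4 with $C=\widehat R$. Then $\dim B\le4$. A non-maximal prime of $B$ comes from a prime $\mathfrak q\subsetneq P_n$ of $C$, so $\dim C/\mathfrak q\ge c+1\ge2$ and $B_{\mathfrak q}=C_{\mathfrak q}$ is regular. This contradicts Theorem 2. $\square$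

**Proof of Theorem 3(d).** In Katzman's example (Section 1), $R$ is regular local of dimension $6$ and $M=R/f$ has dimension $5$. So $5$ in Theorem 1 cannot be replaced by $6$, nor $4$ in (b) by $5$. Lemma 4, applied to this example with $C=\widehat R$, gives an excellent regular ring of dimension $\le5$ (hence exactly $5$, by Theorem 2) with an infinite set of associated primes. Applied with $C=\widehat R/f\widehat R$, it gives an excellent ring of dimension $\le4$ (hence exactly $4$, by (a)) with an infinite set of associated primes. So $4$ in Theorem 2 cannot be replaced by $5$, nor $3$ in (a) by $4$. $\square$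

The last two bounds can also be read off by hand from Example 1: $S=k[t,x,y,u,v]$ is excellent and regular of dimension $5$, $S/f$ is excellent of dimension $4$, and $H^2_{(u,v)}(S/f)$ has infinitely many associated primes over either ring.
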